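\title{A dual Banach space whose predual is unique\\ but not strongly unique}

\begin{abstract}
The dual $V^*$ of a Banach space $V$ has a unique predual if every Banach space whose dual is isometric to $V^*$ is isometric to $V$, and a strongly unique predual if every isometric isomorphism of $V^*$ onto a dual space is weak* continuous. We show that the two properties differ. For every integer $r\ge 2$ we construct a Banach space $V$ such that $V^*$ has exactly $r$ preduals inside $V^{**}$, and the isometries of $V^*$ permute them transitively. The construction starts from $r$ compact topologies on one countable set $S$, each giving a predual of $\ell_1(S)$, and renorms the sum of $\ell_1(S)$ and a Hilbert space so that no other predual survives.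
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $V$ be a Banach space over $\mathbb K=\mathbb R$ or $\mathbb C$. The dual $V^*$ carries a norm and a weak* topology, and one may ask how much the norm alone remembers. We say that $V^*$ has a \emph{unique predual} if every Banach space $Z$ for which $Z^*$ is isometrically isomorphic to $V^*$ is isometrically isomorphic to $V$. We say that $V^*$ has a \emph{strongly unique predual} if every isometric isomorphism of $V^*$ onto a dual space $Z^*$ is weak* continuous. In the first case the norm determines $V$ as an abstract space; in the second it determines the weak* topology. The second property implies the first (Lemma~\ref{lem:concrete}). Weaver \cite{Weaver} records that it is not known whether the converse holds: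
\begin{quote}
\emph{Is there a Banach space $V$ such that $V^*$ has a unique predual but not a strongly unique predual?}
\end{quote}

To compare the two properties, we place all preduals of a space $X$ inside $X^*$. A \emph{concrete predual} of $X$ is a closed subspace $W\subseteq X^*$ such that the canonical map
\[
j_W\colon X\to W^*,\qquad (j_Wx)(f)=f(x),
\]
is an isometry onto $W^*$. If $X=V^*$, then $V\subseteq V^{**}$ is one. By Lemma~\ref{lem:concrete} below, $V^*$ has a unique predual exactly when its concrete preduals are pairwise isometric, and a strongly unique predual exactly when it has only one concrete predual. Every surjective linear isometry $T$ of $X$ acts on the concrete preduals by $W\mapsto T^*W=\{f\circ T:f\in W\}$.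

Two cases are immediate. If $X$ is reflexive and $W$ is a concrete predual, then an element of $X^{**}=X$ that vanishes on $W$ is zero because $j_W$ is injective; so $W=X^*$, and the predual is strongly unique. If $X=\ell_1$, then $c_0$ and $\{f\in\ell_\infty: f(n)\to f(1)\}$ are concrete preduals (the second is $C(K)$ for the convergent sequence $K=\mathbb N$ with limit point $1$). They are not isometric: the constant function $1$ is an extreme point of the unit ball of the second, while a point of the unit ball of $c_0$ can be moved in both directions in a coordinate where it is small. These cases suggest a dichotomy: one concrete predual, or so many that some are not isometric. Proposition~\ref{prop:average} supports the guess, since it shows that two concrete preduals close to each other can be averaged to give a continuum of others. The guess is nevertheless wrong.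

\begin{theorem}\label{thm:main}
For every integer $r\ge2$ there is a Banach space $V$ such that $V^*$ has exactly $r$ concrete preduals and the group of surjective linear isometries of $V^*$ permutes them transitively. In particular, $V^*$ has a unique predual but not a strongly unique predual.
\end{theorem}

\begin{theorem}\label{thm:kappa}
For every integer $r\ge2$ and every cardinal $\kappa\ge1$ there is a Banach space whose dual has exactly $r^\kappa$ concrete preduals, all isometric to each other.
\end{theorem}

It is easy to find a finite family $\mathcal V$ of concrete preduals of $\ell_1$ that is permuted by isometries; the work lies in removing all the others. Section~\ref{sec:average} identifies the obstacle, namely averages of preduals, which no renorming can remove. Section~\ref{sec:family} describes a family $\mathcal V$ whose averages are not preduals. Section~\ref{sec:renorm} shows, for an arbitrary family $\mathcal V$, how to remove in one step every predual that some renorming compatible with $\mathcal V$ removes; what is left is a \emph{hull} $\widehat{\mathcal V}\supseteq\mathcal V$. Section~\ref{sec:hull}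 proves $\widehat{\mathcal V}=\mathcal V$ for our family, and Section~\ref{sec:proofs} assembles the proofs. Section~\ref{sec:separable} concerns separable spaces.

\section{Concrete preduals and projections on the bidual}\label{sec:prelim}

Isometries are linear, pairings are bilinear, $\mathbb N=\{1,2,\dots\}$, and $X$ is regarded as a subspace of $X^{**}$. For subspaces $W\subseteq X^*$ and $M\subseteq X^{**}$ let $W^\perp\subseteq X^{**}$ be the annihilator of $W$ and $M_\perp=\{f\in X^*:\varphi(f)=0\text{ for all }\varphi\in M\}$. If $W$ separates the points of $X$, then $\sigma(X,W)$ is the weakest topology making all $f\in W$ continuous; the $\sigma(X,W)$-continuous linear functionals are exactly the elements of $W$. We use the following textbook facts.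
\begin{itemize}
\item \emph{Alaoglu, Goldstine.} The unit ball of $E^*$ is weak* compact, so the norm of $E^*$ is weak* lower semicontinuous. The unit ball of $E$ is weak* dense in that of $E^{**}$.
\item \emph{Bipolar theorem.} If $A\subseteq X$ is nonempty, absolutely convex and $\sigma(X,W)$-closed, then $A$ is the set of $x$ with $|f(x)|\le1$ for all $f\in W$ satisfying $\sup_A|f|\le1$. Also $(W^\perp)_\perp=W$ for norm closed $W$, $(M_\perp)^\perp=M$ for weak* closed $M$, and $W^*=X^{**}/W^\perp$ isometrically, by restriction.
\item \emph{Krein--\v Smulian.} A convex set in $E^*$ is weak* closed if its intersection with every closed ball centered at $0$ is.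
\item \emph{Riesz.} If $K$ is a countable compact metric space, every finite Borel measure on $K$ is a sum of point masses, so $C(K)^*=\ell_1(K)$ isometrically. Thus $C(K)\subseteq\ell_\infty(K)$ is a concrete predual of $\ell_1(K)$.
\end{itemize}
We write $\mathcal P(X)$ for the set of concrete preduals of $X$, and $\mathcal P(X,p)$ when the norm $p$ must be named. For $W\in\mathcal P(X)$ the map $j_W$ carries $\sigma(X,W)$ to the weak* topology of $W^*$. Hence closed balls of $X$ are $\sigma(X,W)$-compact, and a bounded sequence $(x_n)$ such that $f(x_n)$ converges for each $f\in W$ converges in $\sigma(X,W)$, since $f\mapsto\lim f(x_n)$ lies in $W^*=j_W(X)$.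

\begin{lemma}\label{lem:concrete}
Let $X$ be a Banach space.
\begin{enumerate}
\item[(a)] If $S\colon X\to Z^*$ is an isometric isomorphism, then $S^*(Z)\in\mathcal P(X)$ and $S^*(Z)$ is isometric to $Z$. If $T$ is a surjective isometry of $X$ and $W\in\mathcal P(X)$, then $T^*W\in\mathcal P(X)$ and $T^*W$ is isometric to $W$.
\item[(b)] If $W,W'\in\mathcal P(X)$ and $W\subseteq W'$, then $W=W'$.
\item[(c)] Let $X=V^*$. The map $S$ in (a) is weak* continuous if and only if $S^*(Z)=V$, and it is then a weak* homeomorphism. The space $V^*$ has a unique predual if and only if all members of $\mathcal P(V^*)$ are isometric, and a strongly unique predual if and only if $\mathcal P(V^*)=\{V\}$.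
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $W=S^*(Z)$. The map $U=S^*|_Z\colon Z\to W$ is a surjective isometry, and $(U^*j_Wx)(z)=(Uz)(x)=(Sx)(z)$. So $j_W=(U^*)^{-1}S$ is a surjective isometry. For the second statement take $S=j_WT$.

(b) The restriction map $W'^*\to W^*$ equals $j_Wj_{W'}^{-1}$, which is injective. By the Hahn--Banach theorem $W$ is dense in $W'$, and $W$ is closed.

(c) The map $S$ is weak* continuous if and only if each functional $S^*z$, $z\in Z$, is $\sigma(X,V)$-continuous, that is, $S^*(Z)\subseteq V$. By (a) and (b) this means $S^*(Z)=V$, and then $S=U^*$ is the adjoint of a surjective isometry $U\colon Z\to V$. In the last two equivalences, the direction ``if'' follows from (a) and what was just shown. For ``only if'', apply the definitions to $S=j_W$ with $W\in\mathcal P(V^*)$, for which $S^*(W)=W$.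
\end{proof}

A concrete predual is a subspace of $X^*$ with no visible relation to the unit ball of $X$. The next lemma replaces it by a contractive projection, to which norm inequalities apply.

\begin{lemma}\label{lem:proj}
If $W\in\mathcal P(X)$, then $P_W\varphi=j_W^{-1}(\varphi|_W)$ is a contractive projection of $X^{**}$ onto $X$ with kernel $W^\perp$, and $f(P_W\varphi)=\varphi(f)$ for $f\in W$. Conversely, if $P$ is a contractive projection of $X^{**}$ onto $X$ with weak* closed kernel, then $W=(\ker P)_\perp\in\mathcal P(X)$ and $P_W=P$.
\end{lemma}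

\begin{proof}
Restriction to $W$ is contractive with kernel $W^\perp$, the map $j_W^{-1}$ is an isometry, and $x|_W=j_Wx$ for $x\in X$; this gives the first part. In the converse, $W^\perp=\ker P$, and $j_W$ is the composition $X\to X^{**}\to X^{**}/W^\perp=W^*$. It is onto because $X^{**}=X\oplus\ker P$, and isometric because $\|x+\eta\|\ge\|P(x+\eta)\|=\|x\|$ for $\eta\in\ker P$. Both $P$ and $P_W$ fix $X$ and have kernel $W^\perp$.
\end{proof}

Passing to an equivalent norm changes neither the spaces $X^*$, $X^{**}$ nor their weak* topologies, nor $P_W$, which is the projection onto $X$ along $W^\perp$. It can change whether $W$ is a concrete predual.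

\begin{lemma}\label{lem:renorm}
Let $W\in\mathcal P(X,N)$ and let $p$ be a norm equivalent to $N$. Then $W\in\mathcal P(X,p)$ if and only if the ball $\{p\le1\}$ is $\sigma(X,W)$-closed.
\end{lemma}

\begin{proof}
If $W\in\mathcal P(X,p)$, the ball is $\sigma(X,W)$-compact. Conversely, $j_W$ is a bijection onto $W^*$ for either norm, and the bipolar theorem says that $p(x)\le1$ if and only if $|f(x)|\le 1$ for all $f\in W$ of $p$-dual norm at most $1$. So $j_W$ is isometric for $p$.
\end{proof}

\section{Averages of preduals}\label{sec:average}

For $V,W\in\mathcal P(X)$ and $0\le t\le1$, the average $P_t=(1-t)P_V+tP_W$ has range in $X$, fixes $X$ and is contractive. By Lemma~\ref{lem:proj} it comes from a concrete predual if and only if its kernel is weak* closed. Recall that an operator is weakly compact if it maps bounded sets to relatively weakly compact sets.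

\begin{proposition}\label{prop:average}
Let $V\ne W$ be concrete preduals of $X$ such that $A=P_V-P_W\colon X^{**}\to X$ is weakly compact; this holds if $V\cap W$ has finite codimension in $V$. Then the projections $P_t$, $0\le t\le1$, come from pairwise distinct concrete preduals, so $X$ has at least continuum many. Consequently, if a dual space has finitely many concrete preduals, any two distinct ones intersect in a subspace of infinite codimension in each.
\end{proposition}

\begin{proof}
If $f\in V\cap W$, then $f(P_V\varphi)=\varphi(f)=f(P_W\varphi)$. So the range of $A$ lies in the annihilator of $V\cap W$ in $X=V^*$, which is $(V/(V\cap W))^*$. In the case of finite codimension $A$ has finite rank, hence is weakly compact.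

Let $A$ be weakly compact. Since $V=(\ker P_V)_\perp$ and $W=(\ker P_W)_\perp$ differ, $A\ne0$, so the $P_t=P_V-tA$ are distinct. By the Krein--\v Smulian theorem it suffices to take a bounded net $(\eta_\alpha)$ in $\ker P_t$ with weak* limit $\eta$ and show $P_t\eta=0$. From $P_t\eta_\alpha=0$ we get $P_V\eta_\alpha=tA\eta_\alpha$ and $P_W\eta_\alpha=(t-1)A\eta_\alpha$. Pass to a subnet along which $A\eta_\alpha\to a\in X$ weakly, hence weak* in $X^{**}$. Then $\eta_\alpha-P_V\eta_\alpha\in V^\perp$ tends weak* to $\eta-ta$, so $\eta-ta\in V^\perp$ and $P_V\eta=ta$. In the same way $\eta-(t-1)a\in W^\perp$ and $P_W\eta=(t-1)a$. Thus $P_t\eta=(1-t)ta+t(t-1)a=0$.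
\end{proof}

An average of preduals averages limits of sequences.

\begin{lemma}\label{lem:avlimit}
Let $V_0,V_1,W\in\mathcal P(X)$ with $P_W=(1-t)P_{V_0}+tP_{V_1}$. If $(x_n)$ is bounded and $x_n\to z_h$ in $\sigma(X,V_h)$ for $h=0,1$, then $x_n\to(1-t)z_0+tz_1$ in $\sigma(X,W)$.
\end{lemma}

\begin{proof}
Let $f\in W$, take a subsequence along which $f(x_n)$ converges to some $\alpha$, and let $\varphi\in X^{**}$ be a weak* cluster point of that subsequence. For $f'\in V_h$ we have $f'(P_{V_h}\varphi)=\varphi(f')=f'(z_h)$, so $P_{V_h}\varphi=z_h$. Hence $\alpha=\varphi(f)=f(P_W\varphi)=f((1-t)z_0+tz_1)$.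
\end{proof}

\begin{example}[one level]\label{ex:one}
Let $S_1=\{e_0,e_1,y_1,y_2,\dots\}$ and $X=\ell_1(S_1)$, with the points of $S_1$ also denoting unit vectors. For $h=0,1$ let $V_h=\{f\in\ell_\infty(S_1): f(y_m)\to f(e_h)\}$. This is $C(S_1)$ for the topology in which $y_m\to e_h$ and all other points are isolated, so $V_h\in\mathcal P(X)$. The isometry that swaps $e_0$ and $e_1$ swaps $V_0$ and $V_1$. If we could renorm $X$, keeping this isometry, so that only $V_0$ and $V_1$ remained, the question would be answered. But $V_0\cap V_1=\{f\in V_0:f(e_0)=f(e_1)\}$ has codimension one. So for \emph{every} equivalent norm $p$ with $V_0,V_1\in\mathcal P(X,p)$, Proposition~\ref{prop:average} produces preduals $W_t\in\mathcal P(X,p)$, and $y_m\to(1-t)e_0+te_1$ in $\sigma(X,W_t)$. The swap only exchanges $W_t$ and $W_{1-t}$.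
\end{example}

We need a family in which averaged limits are inconsistent. A single limit can always be averaged; an iterated limit cannot, because averaging twice is quadratic in $t$.

\section{A family with two levels of limits}\label{sec:family}

Fix $r\ge2$ and let $G=\mathbb Z/r$. Let
\[
S=\{y_{i,m,g},\ e_{i,g},\ o_g:\ i,m\in\mathbb N,\ g\in G\},\qquad X=\ell_1(S),\qquad N=\|\cdot\|_1,
\]
with all listed points distinct; they also denote unit vectors of $X$, and $X^*=\ell_\infty(S)$. For $h\in G$ let $V_h$ be the space of $f\in\ell_\infty(S)$ such that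
\begin{align}
\lim_{m}f(y_{i,m,g})&=f(e_{i,g+h})&&\text{for all } i,g,\label{eq:first}\\
\lim_{i}\,\sup_m|f(y_{i,m,g})-f(o_g)|&=0&&\text{for all } g.\label{eq:second}
\end{align}
Condition \eqref{eq:second} does not depend on $h$. It is a statement about sequences: for a given $f\in\ell_\infty(S)$,
\begin{equation}\label{eq:diag}
\eqref{eq:second}\iff f(y_{i,m(i),g})\to f(o_g)\ \text{ for all }g\text{ and all functions }m\colon\mathbb N\to\mathbb N.
\end{equation}
For ``$\Leftarrow$'' choose $m(i)$ with $|f(y_{i,m(i),g})-f(o_g)|$ at least half of the supremum. Let $T_h$ be the surjective isometry of $X$ that sends $e_{i,g}$ to $e_{i,g+h}$ and fixes all $y_{i,m,g}$ and $o_g$.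

\begin{lemma}\label{lem:family}
The spaces $V_h$, $h\in G$, are $r$ distinct concrete preduals of $(X,N)$, and $T_h^*V_k=V_{k-h}$. In $\sigma(X,V_h)$ we have $y_{i,m,g}\to e_{i,g+h}$ as $m\to\infty$, $e_{i,g}\to o_{g-h}$ as $i\to\infty$, and $y_{i,m(i),g}\to o_g$ as $i\to\infty$ for every function $m\colon\mathbb N\to\mathbb N$.
\end{lemma}

\begin{proof}
The first and third limits restate \eqref{eq:first} and \eqref{eq:diag}. For the second, \eqref{eq:first} gives $|f(e_{i,g+h})-f(o_g)|\le\sup_m|f(y_{i,m,g})-f(o_g)|$ for $f\in V_h$.

Let $K\subseteq[0,1]$ consist of $o=0$, $e_i=2^{-i}$ and $y_{i,m}=2^{-i}(1+2^{-m})$. This is a countable compact set; in the reversed order it is the ordinal interval $[0,\omega^2]$. The points $y_{i,m}$ are isolated. A function $f$ on $K$ is continuous at $e_i$ if and only if $f(y_{i,m})\to f(e_i)$, and at $o$ if and only if $|f-f(o)|$ tends to $0$ uniformly on the blocks $\{e_i\}\cup\{y_{i,m}:m\in\mathbb N\}$ as $i\to\infty$. Given continuity at $e_i$, the supremum over a block is already the supremum over its points $y_{i,m}$. So $V_0=C(S)$ when $S$ is topologized as $r$ disjoint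 copies of $K$ indexed by $g$, and $V_0\in\mathcal P(X,N)$ by the Riesz theorem.

The functions $f$ and $f\circ T_h$ agree on the $y$'s and $o$'s, and $f(e_{i,g+k})=(f\circ T_h)(e_{i,g+k-h})$. Hence $f\in V_k$ if and only if $f\circ T_h\in V_{k-h}$. So $T_h^*V_k=V_{k-h}$, and $V_h=T_{-h}^*V_0\in\mathcal P(X,N)$ by Lemma~\ref{lem:concrete}(a). The indicator function of the copy $g=0$ lies in $V_0$; for $h\ne0$ it equals $1$ at $y_{i,m,0}$ and $0$ at $e_{i,h}$, so it is not in $V_h$. If $V_k=V_l$, applying $T_k^*$ gives $V_0=V_{l-k}$, so $k=l$.
\end{proof}

\begin{figure}[ht]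
\centering
\begin{tikzpicture}[>=stealth]
\node (y0) at (0,1.6) {$y_{i,m,0}$}; \node (y1) at (0,0) {$y_{i,m,1}$};
\node (e0) at (3.4,1.6) {$e_{i,0}$}; \node (e1) at (3.4,0) {$e_{i,1}$};
\node (o0) at (6.8,1.6) {$o_0$}; \node (o1) at (6.8,0) {$o_1$};
\draw[->] (y0)--node[above]{$m\to\infty$}(e0); \draw[->] (y1)--(e1);
\draw[->] (e0)--node[above]{$i\to\infty$}(o0); \draw[->] (e1)--(o1);
\draw[->,dashed] (y0)--(e1); \draw[->,dashed] (y1)--(e0);
\draw[->,dashed] (e0)--(o1); \draw[->,dashed] (e1)--(o0);
\end{tikzpicture}
\caption{Limits of unit vectors of $\ell_1(S)$ for $r=2$: solid arrows in the topology $\sigma(X,V_0)$, dashed arrows in $\sigma(X,V_1)$. Two arrows of the same kind lead from $y_{i,m,g}$ to $o_g$; two arrows of different kinds lead to the other point $o_{g+1}$.}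
\label{fig:levels}
\end{figure}

The shift by $h$ at the first level is undone by the shift by $-h$ at the second (Figure~\ref{fig:levels}). This is what destroys averages.

\begin{example}[two levels, $r=2$]\label{ex:two}
Suppose that $(1-t)P_{V_0}+tP_{V_1}=P_W$ with $W\in\mathcal P(X)$ and $0\le t\le 1$. By Lemmas~\ref{lem:avlimit} and~\ref{lem:family}, in $\sigma(X,W)$,
\[
y_{i,m,0}\to w_i:=(1-t)e_{i,0}+te_{i,1},\qquad e_{i,0}\to(1-t)o_0+to_1,\qquad e_{i,1}\to to_0+(1-t)o_1,
\]
and therefore $w_i\to\big((1-t)^2+t^2\big)o_0+2t(1-t)o_1$. But also $y_{i,m(i),g}\to o_g$ in $\sigma(X,W)$ for all $g$ and $m(\cdot)$, so every $f\in W$ satisfies \eqref{eq:second}, and $|f(w_i)-f(o_0)|\le\sup_m|f(y_{i,m,0})-f(o_0)|\to0$. Thus $w_i\to o_0$, which forces $2t(1-t)=0$. No proper average of $V_0$ and $V_1$ is a predual.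
\end{example}

The space $\ell_1(S)$ still has many other concrete preduals, for instance $c_0(S)$. We now remove as many as possible.

\section{Removing preduals by renorming}\label{sec:renorm}

We begin with a fact about $\ell_2$-sums. It is needed for Theorem~\ref{thm:kappa}, and its proof shows in the simplest setting the device used afterwards: add a long vector that $P$ fixes, and compare norms to first order. Recall that $\big(\bigoplus_iE_i\big)_2^*=\big(\bigoplus_iE_i^*\big)_2$ for any index set.

\begin{proposition}\label{prop:sum}
The concrete preduals of $E=\big(\bigoplus_{i\in I}E_i\big)_2$ are exactly the spaces $\big(\bigoplus_iW_i\big)_2$ with $W_i\in\mathcal P(E_i)$ for all $i$.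
\end{proposition}

\begin{proof}
For $W=\big(\bigoplus W_i\big)_2$ the map $j_W$ is the direct sum of the maps $j_{W_i}$, an isometry onto $\big(\bigoplus W_i^*\big)_2=W^*$.

Conversely, let $W\in\mathcal P(E)$ and $P=P_W$, acting on $E^{**}=\big(\bigoplus E_i^{**}\big)_2$. For $\varphi\in E_i^{**}$ write $P\varphi=x+u$ with $x\in E_i$ and $u\in\big(\bigoplus_{j\neq i}E_j\big)_2$. For $\lambda>0$ we have $P(\varphi+\lambda u)=x+(1+\lambda)u$, so
\[
(1+\lambda)^2\|u\|^2\le\|\varphi+\lambda u\|^2=\|\varphi\|^2+\lambda^2\|u\|^2 .
\]
Thus $(1+2\lambda)\|u\|^2\le\|\varphi\|^2$ for all $\lambda>0$, and $u=0$. So $P_i=P|_{E_i^{**}}$ is a contractive projection onto $E_i$. Its kernel is the preimage of $\ker P$ under the inclusion $E_i^{**}\to E^{**}$, which is weak* continuous as the adjoint of a coordinate projection. By Lemma~\ref{lem:proj}, $W_i=(\ker P_i)_\perp\in\mathcal P(E_i)$. Finitely supported families are norm dense, so $P(\varphi_i)_i=(P_i\varphi_i)_i$ and $\ker P=\big(\bigoplus\ker P_i\big)_2$. Hence $W=(\ker P)_\perp=\big(\bigoplus W_i\big)_2$.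
\end{proof}

Now let $(X,N)$ be any nonzero Banach space and $\mathcal V$ a nonempty subset of $\mathcal P(X,N)$.

\begin{definition}\label{def:hull}
Let $\mathcal J$ be the set of norms $p\le N$ on $X$ that are equivalent to $N$ and satisfy $\mathcal V\subseteq\mathcal P(X,p)$. The \emph{hull} of $\mathcal V$ is $\widehat{\mathcal V}=\bigcap_{p\in\mathcal J}\mathcal P(X,p)$.
\end{definition}

By Lemma~\ref{lem:renorm}, an equivalent norm $p\le N$ lies in $\mathcal J$ if and only if $\{p\le 1\}$ is $\sigma(X,V)$-closed for all $V\in\mathcal V$. The set $\mathcal J$ contains $tN$ for $0<t\le1$, so it is uncountable, and $\mathcal V\subseteq\widehat{\mathcal V}\subseteq\mathcal P(X,N)$. The condition $p\le N$ is a normalization, as $\mathcal P(X,tp)=\mathcal P(X,p)$. So the hull consists of the preduals that survive every renorming that keeps $\mathcal V$. In Example~\ref{ex:one} it contains all $W_t$.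

Each predual outside the hull is removed by some $p\in\mathcal J$, and we want one norm that removes them all. Combining the norms on $X$ itself loses information: their supremum is $N$. We therefore give each $p$ a coordinate of its own. Let $H=\ell_2(\mathcal J)$ with unit vectors $\delta_p$, and let $Y=X\oplus H$ with
\begin{equation}\label{eq:norm}
\|(x,c)\|_Y=\max\Big\{N_2(x,c),\ \sup_{p\in\mathcal J}\big(|c_p|+p(x)\big)\Big\},\qquad N_2(x,c)=\big(N(x)^2+\|c\|_2^2\big)^{1/2}.
\end{equation}
This is a supremum of seminorms, and $|c_p|+p(x)\le\|c\|_2+N(x)\le\sqrt2\,N_2(x,c)$, so $N_2\le\|\cdot\|_Y\le\sqrt2\,N_2$. Hence $Y^*=X^*\oplus H$, with $(f,d)(x,c)=f(x)+\sum_pd_pc_p$, and $Y^{**}=X^{**}\oplus H$, whose weak* topology is the product of the weak* topology of $X^{**}$ and the weak topology of $H$. The Hilbertian term in \eqref{eq:norm} will force a predual projection to respect the splitting. The second term cuts a cone over the $p$-ball out of the unit ball $B_Y$ near the point $(0,\delta_p)$: at height $1-s$ the Hilbertian term allows $N(x)$ of order $\sqrt s$, while the cone allows only $p(x)\le s$,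 so for small $s$ the cone decides.

\begin{lemma}\label{lem:slice}
Let $p\in\mathcal J$, $N\le Cp$, and $0<s<1$ with $s(1+C^2)\le2$. For $x\in X$, we have $(x,(1-s)\delta_p)\in B_Y$ if and only if $p(x)\le s$.
\end{lemma}

\begin{proof}
The term of \eqref{eq:norm} with index $p$ is $1-s+p(x)$, which is at most $1$ exactly when $p(x)\le s$. If $p(x)\le s$, then $N(x)^2+(1-s)^2\le 1+s\big(s(1+C^2)-2\big)\le1$, and the terms with index $q\ne p$ satisfy $q(x)\le N(x)\le1$.
\end{proof}

\begin{proposition}\label{prop:Y}
\begin{enumerate}
\item[(a)] $\mathcal P(Y)=\{W\oplus H: W\in\widehat{\mathcal V}\}$.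
\item[(b)] Let $T$ be a surjective isometry of $(X,N)$ such that $V\mapsto T^*V$ is a permutation of $\mathcal V$. Then $\widetilde T(x,c)=(Tx,(c_{p\circ T})_{p\in\mathcal J})$ defines a surjective isometry of $Y$, and $\widetilde T^*(V\oplus H)=T^*V\oplus H$ for $V\in\mathcal V$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $W\in\widehat{\mathcal V}$. Then $W\oplus H\in\mathcal P(Y,N_2)$ by Proposition~\ref{prop:sum}. For the topology $\sigma(Y,W\oplus H)$ the norm $N_2$ is lower semicontinuous, each $|c_p|$ is continuous, and each $p(x)$ is lower semicontinuous because $W\in\mathcal P(X,p)$. So the supremum $\|\cdot\|_Y$ is lower semicontinuous, $B_Y$ is closed, and $W\oplus H\in\mathcal P(Y)$ by Lemma~\ref{lem:renorm}.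

Conversely, let $W'\in\mathcal P(Y)$ and $P=P_{W'}$. Since $P$ fixes $Y$, we have $P(\varphi,d)=P(\varphi,0)+(0,d)$.

\emph{Step 1: $P$ maps $X^{**}\oplus0$ into $X\oplus0$.} Let $P(\varphi,0)=(x,c)$, let $\rho$ be the norm of $\varphi$ in $(X,N)^{**}$, and suppose $a=\|c\|_2>0$. We want to argue as in Proposition~\ref{prop:sum}, but the long vector must point in a direction where the cones are inactive. The direction $c$ may fail: if $c$ has a single nonzero coordinate, the cone term bounds the norm of $(\varphi,\lambda c)$ only by $\rho+\lambda a$, and $(1+\lambda)a\le\rho+\lambda a$ is no contradiction. The support of $c$ is countable, so we can choose $q\in\mathcal J$ with $c_q=0$ and put $d=c+a\delta_q$. Then $\|d\|_\infty=a$ and $\|d\|_2=\sqrt2\,a$. By Goldstine's theorem there is a net $x_\alpha\to\varphi$ weak* with $N(x_\alpha)\le\rho$. Since $p\le N$ on $\mathcal J$, lower semicontinuity of the bidual norm gives, for $\lambda>0$,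
\[
\|(\varphi,\lambda d)\|_{Y^{**}}\le\liminf_\alpha\|(x_\alpha,\lambda d)\|_Y\le\max\big\{(\rho^2+2\lambda^2a^2)^{1/2},\ \rho+\lambda a\big\}.
\]
If $(\sqrt2-1)\lambda a\ge\rho$, then $\rho+\lambda a\le\sqrt2\lambda a$ and the maximum is the first term. On the other hand $P(\varphi,\lambda d)=(x,(1+\lambda)c+\lambda a\delta_q)$ has squared norm at least $(1+\lambda)^2a^2+\lambda^2a^2$. As $P$ is contractive, $(1+2\lambda)a^2\le\rho^2$ for all large $\lambda$, a contradiction.

\emph{Step 2: $W'$ splits.} By Step 1, $P(\varphi,c)=(P_0\varphi,c)$ for a projection $P_0$ of $X^{**}$ onto $X$. Then $\ker P=\ker P_0\oplus0$, so $\ker P_0$ is weak* closed, and $W'=(\ker P)_\perp=W\oplus H$ with $W=(\ker P_0)_\perp$.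

\emph{Step 3: $W\in\widehat{\mathcal V}$.} Fix $p\in\mathcal J$ and $s$ as in Lemma~\ref{lem:slice}, and let $\varphi$ have norm at most $s$ in $(X,p)^{**}$. By Goldstine's theorem $\varphi$ is a weak* limit of $x_\alpha\in X$ with $p(x_\alpha)\le s$. The points $(x_\alpha,(1-s)\delta_p)$ lie in $B_Y$, so $(\varphi,(1-s)\delta_p)$ lies in the unit ball of $Y^{**}$, and its image $(P_0\varphi,(1-s)\delta_p)$ lies in $B_Y$. By Lemma~\ref{lem:slice}, $p(P_0\varphi)\le s$. So $P_0$ is contractive for $p$, and Lemma~\ref{lem:proj} applied to $(X,p)$ gives $W\in\mathcal P(X,p)$.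

(b) Let $p\in\mathcal J$. The norm $p\circ T$ is equivalent to $N$ and bounded by $N\circ T=N$. The map $T$ is continuous from $\sigma(X,T^*V)$ to $\sigma(X,V)$, so $\{p\circ T\le1\}=T^{-1}\{p\le1\}$ is $\sigma(X,T^*V)$-closed for each $V\in\mathcal V$. As the $T^*V$ exhaust $\mathcal V$, we get $p\circ T\in\mathcal J$. The isometry $T^{-1}$ induces the inverse permutation of $\mathcal V$, so $p\mapsto p\circ T$ is a bijection of $\mathcal J$. Hence $\widetilde T$ is a linear bijection preserving $N_2$, and
\[
\sup_{p}\big(|c_{p\circ T}|+p(Tx)\big)=\sup_{q}\big(|c_q|+q(x)\big).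
\]
Finally, $\widetilde T^*(f,d)=(f\circ T,(d_{q\circ T^{-1}})_q)$.
\end{proof}

Taking \emph{all} of $\mathcal J$ as index set has two uses: it makes the intersection in (a) as small as possible, and it makes the construction invariant under every $T$ as in (b).

\section{The hull of the two-level family}\label{sec:hull}

To compute a hull we need norms in $\mathcal J$ adapted to a given sequence. They yield the following converse to Lemma~\ref{lem:avlimit}: in a member of the hull of a finite family, averaged limits are the worst that can occur.

\begin{lemma}\label{lem:cluster}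
Let $\mathcal V=\{V_h:h\in G\}$ be a finite set of concrete preduals of a Banach space $(X,N)$, and let $W\in\widehat{\mathcal V}$. Let $(x_n)$ be a bounded sequence with $x_n\to z_h$ in $\sigma(X,V_h)$ for every $h\in G$. Then every $\sigma(X,W)$-cluster point of $(x_n)$ lies in the convex hull of $\{z_h:h\in G\}$. In particular, if $z_h=z$ for all $h$, then $x_n\to z$ in $\sigma(X,W)$.
\end{lemma}

\begin{proof}
If $X$ is finite-dimensional, it is reflexive, all these topologies coincide, and there is nothing to prove. Let $X$ be infinite-dimensional and let $v$ be a cluster point. Unit balls are absolutely convex, so we first obtain an absolutely convex combination.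

\emph{Step 1: a set compact in all topologies.} A set that contains a tail of the sequence and is closed in every $\sigma(X,V_h)$ must contain every $z_l$. So let
\[
D_k=\Big\{\sum_{n\ge k}c_nx_n+\sum_{l\in G}s_lz_l:\ \sum_{n\ge k}|c_n|+\sum_{l\in G}|s_l|\le1\Big\}.
\]
Fix $h$. Let $L$ be the disjoint union of the convergent sequence $\{n:n\ge k\}\cup\{\infty\}$ and the finite discrete set $G$; it is countable and compact. For $f\in V_h$ let $Rf$ take the values $f(x_n)$ at $n$, $f(z_h)$ at $\infty$ and $f(z_l)$ at $l\in G$. Since $f(x_n)\to f(z_h)$, this is a bounded operator $R\colon V_h\to C(L)$. Its adjoint $R^*\colon\ell_1(L)\to V_h^*=X$ is weak* continuous and sends $\mu$ to $\sum_n\mu(n)x_n+\mu(\infty)z_h+\sum_l\mu(l)z_l$. The image of the unit ball is $D_k$: it contains $D_k$ (take $\mu(\infty)=0$), and it is contained in $D_k$ because $|\mu(\infty)+\mu(h)|\le|\mu(\infty)|+|\mu(h)|$. So $D_k$ is $\sigma(X,V_h)$-compact for every $h$, and in particular norm closed.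

\emph{Step 2: $v\in D_k$ for all $k$.} The set $D_k$ may have empty interior, so we thicken it. Let $B$ be the unit ball of $N$ and $\delta>0$. The set $Q=\delta^{-1}D_k+B$ is absolutely convex, bounded, contains $B$, and is $\sigma(X,V_h)$-compact for every $h$, as a sum of two compact sets. Hence $Q$ is the closed unit ball of a norm $p\le N$ equivalent to $N$, and $p\in\mathcal J$. Since $W\in\mathcal P(X,p)$, the set $\delta Q=D_k+\delta B$ is $\sigma(X,W)$-closed. It contains $x_n$ for $n\ge k$, so it contains $v$. Letting $\delta\to0$ gives $v\in D_k$.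

\emph{Step 3: $v=\sum_lb_lz_l$ with $\sum|b_l|\le1$.} Write $v=\sum_{n\ge k}c^k_nx_n+\sum_ls^k_lz_l$ as in the definition of $D_k$, put $t^k=\sum_{n\ge k}c^k_n$, and fix $h\in G$. For $f\in V_h$,
\[
\Big|f(v)-t^kf(z_h)-\sum_ls^k_lf(z_l)\Big|=\Big|\sum_{n\ge k}c^k_n\big(f(x_n)-f(z_h)\big)\Big|\le\sup_{n\ge k}|f(x_n)-f(z_h)|\to0 .
\]
As $G$ is finite, along a subsequence $t^k\to t$ and $s^k_l\to s_l$ with $|t|+\sum|s_l|\le1$. Since $V_h$ separates points, $v=tz_h+\sum_ls_lz_l$.

\emph{Step 4: convexity.} Choose $x\in X$ outside the span of the $z_l$. Steps 1--3 apply to the sequence $(x_n+x)$, with limits $z_h+x$ and cluster point $v+x$: there are $a_l$ with $\sum|a_l|\le1$ and $v+x=\sum a_l(z_l+x)$. Then $(1-\sum a_l)x=\sum a_lz_l-v$ lies in the span of the $z_l$, so $\sum a_l=1$ and $v=\sum a_lz_l$. From $1=\sum\operatorname{Re}a_l\le\sum|a_l|\le1$ we get $a_l=|a_l|\ge0$.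

For the last statement, the sequence lies in a $\sigma(X,W)$-compact ball and $z$ is its only cluster point.
\end{proof}

Compared with Example~\ref{ex:two}, two things are missing. The lemma locates cluster points but does not give convergence, and the convex coefficients may depend on the sequence. The first is repaired by taking differences, the second by taking sums.

\begin{proposition}\label{prop:hull}
For the family $\mathcal V=\{V_h:h\in G\}$ of Section~\ref{sec:family}, $\widehat{\mathcal V}=\mathcal V$.
\end{proposition}

\begin{proof}
Let $W\in\widehat{\mathcal V}$; we find $h$ with $W=V_h$. Limits in the $\sigma(X,V_h)$ are taken from Lemma~\ref{lem:family}; all other limits are in $\sigma(X,W)$.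

\emph{Step 1: convergence.} If $i_k,i_k'\to\infty$, then $e_{i_k,g}-e_{i'_k,g}\to o_{g-h}-o_{g-h}=0$ in every $\sigma(X,V_h)$, hence in $\sigma(X,W)$ by Lemma~\ref{lem:cluster}. So $(f(e_{i,g}))_i$ is a Cauchy sequence for each $f\in W$, and $u_g=\lim_ie_{i,g}$ exists. The differences $y_{i,m_k,g}-y_{i,m'_k,g}$ with $m_k,m_k'\to\infty$ tend to $e_{i,g+h}-e_{i,g+h}=0$ in every $\sigma(X,V_h)$, so $w_{i,g}=\lim_my_{i,m,g}$ exists. The sequences $(y_{i,m(i),g})_i$ tend to $o_g$ in every $\sigma(X,V_h)$, hence in $\sigma(X,W)$, and by \eqref{eq:diag} every $f\in W$ satisfies \eqref{eq:second}. Since $|f(w_{i,g})-f(o_g)|\le\sup_m|f(y_{i,m,g})-f(o_g)|$ for $f\in W$, we get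
\begin{equation}\label{eq:wlim}
\lim_i w_{i,g}=o_g .
\end{equation}

\emph{Step 2: one set of coefficients.} Fix $i,g,g'$. Lemma~\ref{lem:cluster} applied to $(y_{i,m,g})_m$, to $(e_{m,g'})_m$ and to their sum gives probability vectors $b,b',a$ on $G$ with
\[
w_{i,g}=\sum_hb_he_{i,g+h},\qquad u_{g'}=\sum_hb'_ho_{g'-h},\qquad w_{i,g}+u_{g'}=\sum_ha_h(e_{i,g+h}+o_{g'-h}).
\]
The $2r$ vectors $e_{i,g+h}$, $o_{g'-h}$ $(h\in G)$ are linearly independent, so $b=a=b'$. Here $b$ depends only on $(i,g)$ and $b'$ only on $g'$, and they agree for all choices. So there is one probability vector $a$ with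
\begin{equation}\label{eq:a}
w_{i,g}=\sum_ha_he_{i,g+h},\qquad u_g=\sum_ha_ho_{g-h}\qquad\text{for all }i,g.
\end{equation}

\emph{Step 3: the iterated limit.} By \eqref{eq:wlim} and \eqref{eq:a},
\[
o_g=\lim_i\sum_ha_he_{i,g+h}=\sum_ha_hu_{g+h}=\sum_{h,h'}a_ha_{h'}\,o_{g+h-h'} .
\]
The coefficient of $o_g$ on the right is $\sum_ha_h^2$. Hence $1=\sum_ha_h^2\le\max_ha_h\cdot\sum_h a_h=\max_ha_h$, and $a_h=1$ for one $h$, all other coordinates being $0$. Then $w_{i,g}=e_{i,g+h}$, so every $f\in W$ satisfies \eqref{eq:first} as well as \eqref{eq:second}. Thus $W\subseteq V_h$, and $W=V_h$ by Lemma~\ref{lem:concrete}(b).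
\end{proof}

\begin{remark}\label{rem:needed}
Two concrete preduals of $\ell_1(S)$ show what the auxiliary sequences exclude. Let $U$ be the isometry that changes the sign of every $e_{i,g}$ and fixes the other points. In $\sigma(X,U^*V_0)$ we have $y_{i,m,g}\to-e_{i,g}$ and $e_{i,g}\to-o_g$, so \eqref{eq:a} holds with $a_0=-1$ and $\sum a_h^2=1$; this predual is excluded only by the translation in Step~4 of Lemma~\ref{lem:cluster}. Next let $U$ send $e_{1,g}$ to $e_{1,g-1}$ and fix the other points. In $\sigma(X,U^*V_0)$ we have $y_{1,m,g}\to e_{1,g+1}$ and $e_{m,g'}\to o_{g'}$. Each limit lies in the required convex hull, but their sum is not a convex combination of the vectors $e_{1,g+h}+o_{g'-h}$, since that would need $a_1=a_0=1$.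
\end{remark}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$, $\mathcal V$, $T_h$ be as in Section~\ref{sec:family} and $\mathcal J$, $H$, $Y$ as in Section~\ref{sec:renorm}. By Propositions~\ref{prop:Y}(a) and~\ref{prop:hull} and Lemma~\ref{lem:family}, the concrete preduals of $Y$ are exactly the $r$ distinct spaces $V_h\oplus H$, $h\in\mathbb Z/r$. Let $V=V_0\oplus H$, normed as a subspace of $Y^*$; then $V^*=Y$ via $j_V$. Each $T_h$ permutes $\mathcal V$, so by Proposition~\ref{prop:Y}(b) it lifts to a surjective isometry $\widetilde T_h$ of $Y$ with $\widetilde T_h^*(V_k\oplus H)=V_{k-h}\oplus H$. Thus the isometry group acts transitively, and all concrete preduals are isometric to $V$. By Lemma~\ref{lem:concrete}(c), $V^*$ has a unique predual, which is not strongly unique because $r\ge2$. Explicitly, for $h\ne0$ the isometric automorphism $\widetilde T_h$ of $V^*$ is not weak* continuous, since $\widetilde T_h^*V=V_{-h}\oplus H\ne V$.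
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kappa}]
Let $V$ be as in Theorem~\ref{thm:main}, let $I$ be a set of cardinality $\kappa$, and let $Z$ be the $\ell_2$-sum of copies of $V$ indexed by $I$. Then $Z^*$ is the $\ell_2$-sum of copies of $V^*$. By Proposition~\ref{prop:sum} its concrete preduals are the spaces $\big(\bigoplus_{i\in I}W_i\big)_2$ with $W_i\in\mathcal P(V^*)$. Different families $(W_i)$ give different spaces, so there are $r^\kappa$ of them, and each is isometric to $Z$ because each $W_i$ is isometric to $V$.
\end{proof}

\begin{remark}\label{rem:iso}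
The space $V$ constructed for Theorem~\ref{thm:main} is isomorphic to $C([0,\omega^2])\oplus\ell_2(\mathfrak c)$, where $\mathfrak c$ is the cardinality of the continuum. Indeed, $V_0=C(K)^r$ with $K\cong[0,\omega^2]$ as in Lemma~\ref{lem:family}. The map sending $f$ to the family of numbers $f(o)$, $f(e_i)-f(o)$, $f(y_{i,m})-f(e_i)$ is an isomorphism of $C(K)$ onto $c_0$ of a countable set; its inverse sends $(\alpha,\beta_i,\gamma_{i,m})$ to the function with values $\alpha$, $\alpha+\beta_i$, $\alpha+\beta_i+\gamma_{i,m}$. So $C(K)^r\cong c_0^r\cong c_0\cong C(K)$. Moreover $|\mathcal J|=\mathfrak c$: the norms $tN$ give the lower bound, and a continuous norm on the separable space $X$ is determined by its values on a countable dense set.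
\end{remark}

\section{Separable spaces}\label{sec:separable}

Proposition~\ref{prop:average} shows that the members of a finite set $\mathcal P(X)$ must be far apart, as they are in our example. The next statement concerns the presence of $\ell_1$. It is included for orientation; results of this kind go back to Godefroy. We use the Odell--Rosenthal theorem \cite{OR}: if a separable Banach space $X$ contains no isomorphic copy of $\ell_1$, then every element of $X^{**}$ is the weak* limit of a sequence in $X$. We also use two theorems of Baire: on a complete metric space, a pointwise limit of a sequence of continuous scalar functions is continuous at every point of a dense $G_\delta$ set, and the intersection of two dense $G_\delta$ sets is dense.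

\begin{proposition}\label{prop:sep}
If $X=V^*$ is separable and contains no isomorphic copy of $\ell_1$, then its predual is strongly unique.
\end{proposition}

\begin{proof}
Suppose $W\in\mathcal P(X)$ and $W\ne V$. If $V^\perp\subseteq W^\perp$, then $W\subseteq V$, contrary to Lemma~\ref{lem:concrete}(b). So there is $\varphi\in V^\perp$ with $x=P_W\varphi\ne0$; put $\psi=\varphi-x\in W^\perp$. The ball $B_{X^*}$ with the weak* topology is compact, and metrizable since $X$ is separable. By the Odell--Rosenthal theorem, $\varphi$ and $\psi$ are pointwise limits on $B_{X^*}$ of sequences of continuous functions, so both are continuous at every point of a dense set $\Omega\subseteq B_{X^*}$.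

The ball $B_V$ is weak* dense in $B_{X^*}$: otherwise the Hahn--Banach theorem gives $x'\in X$ and $f_0\in B_{X^*}$ with $\sup_{f\in B_V}|f(x')|<|f_0(x')|\le\|x'\|$, although $j_V$ is isometric. The same holds for $B_W$. As $\varphi$ vanishes on $B_V$ and $\psi$ on $B_W$, both vanish on $\Omega$. Then $x=\varphi-\psi$ is weak* continuous and vanishes on the dense set $\Omega$, so $x=0$, a contradiction. By Lemma~\ref{lem:concrete}(c) the predual is strongly unique.
\end{proof}

The spaces $V$ constructed here are nonseparable, because $\mathcal J$ is uncountable. We make no claim as to whether there is a separable $V$ such that $V^*$ has a unique but not strongly unique predual.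

\begin{thebibliography}{9}

\bibitem{OR}
Odell and Rosenthal, Israel J. Math. \textbf{20} (1975).

\bibitem{Weaver}
Nik Weaver, \emph{On the unique predual problem for Lipschitz spaces}, arXiv:1611.01812 (2016).

\end{thebibliography}
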